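\title{Nilpotent groups of class 2 that are not adjoint groups of radical rings}

\begin{abstract}
A ring $R$ is radical if it is a group under $a\circ b=a+b+ab$. We show that not every nilpotent group of class $2$ arises in this way: there are $2^{\aleph_0}$ pairwise non-isomorphic torsion-free counterexamples of Hirsch length $3$. The proof rests on a characterization of the adjoint groups among the groups of class $2$ whose center is torsion-free of rank one. For such a group every radical ring with that adjoint group has cube zero, and the problem reduces to writing the commutator form as $f(a,b)-f(b,a)$ with $f$ biadditive.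
\end{abstract}

\section{Introduction}

Rings in this paper are associative and need not have an identity. On a ring $R$ the \emph{adjoint} (or circle) operation
\[
a\circ b=a+b+ab
\]
is associative with neutral element $0$. The ring $R$ is a \emph{radical ring} if $(R,\circ)$ is a group; equivalently, $R$ coincides with its Jacobson radical. The group $(R,\circ)$ is then the \emph{adjoint group} of $R$. In the ring $R^1=\mathbb{Z}\oplus R$ obtained by adjoining an identity we have $(1+a)(1+b)=1+a\circ b$, so the adjoint group is the group of units $1+R$, and we compute in this form whenever convenient. We say that a group $G$ \emph{is an adjoint group} if $G\cong(R,\circ)$ for some radical ring $R$.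

Nilpotent rings are radical: if $a^n=0$, then $1-a+a^2-\dots\pm a^{n-1}$ is the inverse of $1+a$. A ring with $R^2=0$ has $a\circ b=a+b$, so every abelian group is an adjoint group. If $R^3=0$, then
\[
(1+a)(1+b)=(1+b)(1+a)(1+ab-ba),
\]
and $ab-ba$ is annihilated by $R$, so the adjoint group is abelian or nilpotent of class $2$ (nonabelian, with all commutators central). For instance, the strictly upper triangular $3\times3$ integer matrices give the integral Heisenberg group. One asks next whether all groups of class $2$ are adjoint groups. Ault and Watters proved that a nilpotent group $G$ of class $2$ in which every element of $[G,G]$ has a unique square root is the adjoint group of a radical ring (of nilpotency class $3$). The general case appears as an open problem in \cite{CJO}: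
\begin{quote}
\emph{Is every nilpotent group of class $2$ the adjoint group of a radical ring?}
\end{quote}
It is tempting to guess yes. The Heisenberg group shows that square roots are not needed, and Example~\ref{ex:order} below shows that every finitely generated group of class $2$ is an adjoint group. The answer is nevertheless no.

The \emph{rank} of an abelian group is its torsion-free rank, the maximal number of $\mathbb{Z}$-independent elements; it does not increase on passing to subgroups or quotients. The \emph{Hirsch length} of a nilpotent group is the sum of the ranks of the factors of a central series; for $G$ of class $2$ it is $\operatorname{rank}Z(G)+\operatorname{rank}G/Z(G)$.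

\begin{theorem}\label{thm:answer}
Not every nilpotent group of class $2$ is the adjoint group of a radical ring. There are $2^{\aleph_0}$ pairwise non-isomorphic torsion-free nilpotent groups of class $2$ and Hirsch length $3$ that are not adjoint groups of radical rings, and $3$ is the least Hirsch length of a torsion-free nilpotent group of class $2$.
\end{theorem}

To exclude all radical rings at once one needs a criterion that refers to the group alone. Let $G$ be nilpotent of class $2$, with center $Z=Z(G)$ and $A=G/Z$. Both groups are abelian; we write them additively, except where elements of $Z$ are multiplied by elements of $G$. The \emph{commutator form} of $G$ is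
\[
\omega\colon A\times A\to Z,\qquad \omega(\bar a,\bar b)=a^{-1}b^{-1}ab,
\]
so that $ab=ba\,\omega(\bar a,\bar b)$. It is alternating, $\omega(\bar a,\bar a)=0$, and biadditive: $(aa')b=aba'\,\omega(\bar a',\bar b)=b(aa')\,\omega(\bar a,\bar b)\,\omega(\bar a',\bar b)$, and symmetrically in the second argument. Expanding $\omega(a+b,a+b)=0$ gives $\omega(b,a)=-\omega(a,b)$. We write $Z(R)$ for the center of a ring $R$.

\begin{theorem}\label{thm:criterion}
Let $G$ be nilpotent of class $2$ with center $Z$ torsion-free of rank $1$; no assumption is made on $A=G/Z$. The following are equivalent: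
\begin{enumerate}
\item[(i)] $G$ is the adjoint group of a radical ring;
\item[(ii)] $G$ is the adjoint group of a ring $R$ with $R^3=0$;
\item[(iii)] there is a biadditive map $f\colon A\times A\to Z$ with $f(a,b)-f(b,a)=\omega(a,b)$ for all $a,b\in A$;
\item[(iv)] there is a symmetric biadditive map $s\colon A\times A\to Z$ with $s(a,b)-\omega(a,b)\in 2Z$ for all $a,b\in A$.
\end{enumerate}
Moreover, every radical ring $R$ with adjoint group $G$ satisfies $R^2\subseteq Z(R)$, $R\,Z(R)=0$ and $R^3=0$.
\end{theorem}

Section~\ref{sec:forms} builds a ring from a map $f$ as in (iii). Section~\ref{sec:groups} constructs a family of groups $G(P_1,P_2,P_3)$, indexed by triples of sets of primes, decides exactly which of them satisfy (iv), and derives Theorem~\ref{thm:answer} from Theorem~\ref{thm:criterion}. Sections~\ref{sec:comm} and~\ref{sec:rigid}, which do not depend on Section~\ref{sec:groups}, prove the implication (i)$\Rightarrow$(iii). Section~\ref{sec:index} measures how far the counterexamples are from the hypothesis of Ault and Watters.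

\section{Splitting the commutator form}\label{sec:forms}

Let $G$ be any nilpotent group of class $2$. A biadditive map $f\colon A\times A\to Z$ \emph{splits} $\omega$ if $f(a,b)-f(b,a)=\omega(a,b)$ for all $a,b\in A$. The model is a ring $R$ with $R^2\subseteq Z(R)$ and $R\,Z(R)=0$: its multiplication induces a map $f(\bar a,\bar b)=ab$, and $a+b=a\circ b\circ(-ab)$, so that the addition of $R$ is determined by the group and by $f$. Read backwards, this is a construction.

\begin{proposition}\label{prop:ring}
Let $G$ be nilpotent of class $2$ and suppose that some biadditive $f\colon A\times A\to Z$ splits $\omega$. Then $G$ is the adjoint group of a ring $R$ with $R^3=0$.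
\end{proposition}

\begin{proof}
Write $Z$ multiplicatively, and define on the set $G$
\[
a\oplus b=ab\,f(\bar a,\bar b)^{-1},\qquad a*b=f(\bar a,\bar b)\in Z .
\]
Note that $\overline{a\oplus b}=\bar a+\bar b$, and that $f(\bar a,\bar b)=1$ if $a$ or $b$ lies in $Z$; in particular $a\oplus z=az$ for $z\in Z$.

The operation $\oplus$ is commutative because $f$ splits $\omega$:
\[
ab\,f(\bar a,\bar b)^{-1}=ba\,\omega(\bar a,\bar b)f(\bar a,\bar b)^{-1}=ba\,f(\bar b,\bar a)^{-1}.
\]
It is associative because $f$ is biadditive: $(a\oplus b)\oplus c=abc\,f(\bar a,\bar b)^{-1}f(\bar a+\bar b,\bar c)^{-1}$ and $a\oplus(b\oplus c)=abc\,f(\bar b,\bar c)^{-1}f(\bar a,\bar b+\bar c)^{-1}$ both equal $abc\,\bigl(f(\bar a,\bar b)f(\bar a,\bar c)f(\bar b,\bar c)\bigr)^{-1}$. The identity of $G$ is neutral for $\oplus$, and $a'=a^{-1}f(\bar a,-\bar a)$ satisfies $a\oplus a'=aa'f(\bar a,-\bar a)^{-1}=1$. So $(G,\oplus)$ is an abelian group.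

Next, $(a\oplus b)*c=f(\bar a+\bar b,\bar c)=f(\bar a,\bar c)f(\bar b,\bar c)=(a*c)\oplus(b*c)$, since $\oplus$ agrees with the group operation on $Z$; the other distributive law follows in the same way from additivity in the second argument. All products $a*b$ lie in $Z$, so $(a*b)*c$ and $a*(b*c)$ are both zero. Thus $R=(G,\oplus,*)$ is an associative ring with $R^3=0$. Its adjoint operation is
\[
a\oplus b\oplus(a*b)=ab\,f(\bar a,\bar b)^{-1}f(\bar a,\bar b)=ab,
\]
the group operation of $G$.
\end{proof}

There are two easy ways to split an alternating form: halve it, or take its upper triangular part.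

\begin{example}[Halving]\label{ex:half}
Suppose that every $z\in[G,G]$ has a unique square root $\sqrt z$ in $G$. Every conjugate of $\sqrt z$ has square $z$, because $z$ is central, so $\sqrt z$ is central. Uniqueness then gives $\sqrt{zw}=\sqrt z\sqrt w$. Hence $f=\sqrt{\omega}$, in additive notation $f=\frac12\omega$, is biadditive with values in $Z$, and $f(a,b)-f(b,a)=2f(a,b)=\omega(a,b)$. With Proposition~\ref{prop:ring} this recovers the theorem of Ault and Watters. The same formula works whenever $Z$ is torsion-free and $\omega$ takes values in $2Z$.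
\end{example}

\begin{example}[Ordering]\label{ex:order}
Suppose that $A=\bigoplus_{i\in I}A_i$ with $\omega(A_i,A_i)=0$ for each $i$. Order $I$ totally and put $f(a,b)=\sum_{i<j}\omega(a_i,b_j)$, where $a_i$ is the component of $a$ in $A_i$. Then
\[
f(a,b)-f(b,a)=\sum_{i<j}\omega(a_i,b_j)+\sum_{i<j}\omega(a_j,b_i)=\sum_{i\ne j}\omega(a_i,b_j)=\omega(a,b).
\]
An alternating form vanishes on a cyclic group, so this applies when $A$ is a direct sum of cyclic groups, in particular when $G$ is finitely generated. If $Z$ is torsion-free, it also applies when the $A_i$ have rank $1$: a relation $ma+nb=0$ with $(m,n)\ne(0,0)$ gives $m\,\omega(a,b)=n\,\omega(a,b)=0$, so $\omega(a,b)=0$.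
\end{example}

When $Z$ is torsion-free, the existence of a splitting is a question modulo $2$. Since $\omega(b,a)=-\omega(a,b)$, the form $\omega$ is symmetric modulo $2Z$; condition (iv) of Theorem~\ref{thm:criterion} asks that this reduction lift to a symmetric form with values in $Z$.

\begin{lemma}\label{lem:sym}
If $Z$ is torsion-free, conditions \textup{(iii)} and \textup{(iv)} of Theorem~\ref{thm:criterion} are equivalent.
\end{lemma}

\begin{proof}
Given $f$, put $s(a,b)=f(a,b)+f(b,a)=2f(a,b)-\omega(a,b)$. Then $s$ is symmetric, and $s-\omega=2(f-\omega)$ takes values in $2Z$. Conversely, given $s$, the form $s+\omega=(s-\omega)+2\omega$ takes values in $2Z$. Since $Z$ is torsion-free, halves in $Z$ are unique, so $f=\frac12(s+\omega)$ is a well-defined biadditive map to $Z$, and $f(a,b)-f(b,a)=\frac12\bigl(\omega(a,b)-\omega(b,a)\bigr)=\omega(a,b)$.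
\end{proof}

\section{Three directions of divisibility}\label{sec:groups}

A counterexample must defeat both halving and ordering. We look for one with $\mathbb{Z}^2\le A\le\mathbb{Q}^2$, with center a group $C\le\mathbb{Q}$, and with
\[
\omega(a,b)=a_1b_2-a_2b_1 .
\]
Let $e_1,e_2$ be the standard basis. Halving is impossible if $\frac12=\frac12\omega(e_1,e_2)\notin C$. The plan is to make every other splitting impossible by forcing the symmetric form $s$ of condition (iv) to vanish. The tool is an asymmetry between $\omega$ and $s$: putting $v/p$ into $A$ costs nothing on the diagonal of $\omega$, as $\omega(v/p,v/p)=0$, but it requires $s(v,v)/p^2\in C$. If $C$ allows only the first power of $p$ in a denominator, then $p$ must divide $s(v,v)$. A symmetric form on $\mathbb{Q}^2$ has three coefficients, so we use three directions $v$.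

\subsection*{The construction}
Let $H$ be the set $\mathbb{Q}^2\times\mathbb{Q}$ with the product
\[
(a,t)(b,u)=\bigl(a+b,\ t+u+\tfrac12\omega(a,b)\bigr).
\]
Both bracketings of $(a,t)(b,u)(c,w)$ have second coordinate $t+u+w+\frac12\bigl(\omega(a,b)+\omega(a,c)+\omega(b,c)\bigr)$, the element $(0,0)$ is neutral, and $(-a,-t)$ is inverse to $(a,t)$. So $H$ is a group, and
\begin{equation}\label{eq:H}
(a,t)^n=(na,nt),\qquad (a,t)(b,u)=(b,u)(a,t)\,\bigl(0,\omega(a,b)\bigr).
\end{equation}

\begin{lemma}\label{lem:sub}
Let $\Gamma$ be a subgroup of $H$ whose projection $A_\Gamma$ to $\mathbb{Q}^2$ spans $\mathbb{Q}^2$. Then $\Gamma$ is torsion-free, nilpotent of class $2$ and of Hirsch length $3$. Its center is $\Gamma\cap(0\times\mathbb{Q})$, which is torsion-free of rank $1$; moreover $\Gamma/Z(\Gamma)\cong A_\Gamma$, and the commutator form is the restriction of $\omega$.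
\end{lemma}

\begin{proof}
By \eqref{eq:H}, $\Gamma$ is torsion-free, and $(a,t)\in\Gamma$ is central in $\Gamma$ if and only if $\omega(a,A_\Gamma)=0$. As $\omega$ is nondegenerate and $A_\Gamma$ spans, this means $a=0$. So the center is the kernel of the projection $\Gamma\to A_\Gamma$. It contains the commutators $(0,\omega(a,b))$, which are not all trivial, so it is a nonzero subgroup of $\mathbb{Q}$. The Hirsch length is $1+2$.
\end{proof}

Let $P_1,P_2,P_3$ be pairwise disjoint sets of odd primes and $P=P_1\cup P_2\cup P_3$. Put
\[
C=\{k/v:\ k\in\mathbb{Z},\ v\text{ a product of distinct primes of }P\},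
\]
where the empty product $v=1$ is allowed. With $v_p$ the $p$-adic valuation, $C$ consists of the rationals $c$ with $v_p(c)\ge-1$ for $p\in P$ and $v_p(c)\ge0$ for $p\notin P$, so it is a subgroup of $\mathbb{Q}$. Let $A\le\mathbb{Q}^2$ be generated by
\[
e_1,\quad e_2,\quad \tfrac1pe_1\ (p\in P_1),\quad \tfrac1pe_2\ (p\in P_2),\quad \tfrac1p(e_1+e_2)\ (p\in P_3).
\]
Let $\mathbb{Z}_{(2)}$ be the ring of rationals with odd denominator; $\mathbb{Z}_{(2)}/2\mathbb{Z}_{(2)}$ is the field with two elements. Because the primes in $P$ are odd, all elements of $C$ and all coordinates of elements of $A$ lie in $\mathbb{Z}_{(2)}$, and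
\begin{equation}\label{eq:even}
C\cap2\mathbb{Z}_{(2)}=2C,
\end{equation}
since $k/v$ with $v$ odd lies in $2\mathbb{Z}_{(2)}$ exactly when $k$ is even.

To check that a $\mathbb{Q}$-bilinear form $\beta$ with integer values on $\mathbb{Z}^2$ maps $A\times A$ into $C$, it suffices to test pairs of generators $v/p$, $w/q$ with $v,w\in\{e_1,e_2,e_1+e_2\}$ and $p,q\in P\cup\{1\}$. The value $\beta(v,w)/(pq)$ lies in $C$ unless $p=q\in P$, and in that case $v=w$ because the $P_i$ are disjoint. Hence
\begin{equation}\label{eq:test}
\beta(A,A)\subseteq C\iff \beta(v,v)/p^2\in C\ \text{ for every generator } v/p \text{ with } p\in P .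
\end{equation}
In particular $\omega(A,A)\subseteq C$. Disjointness is needed here: for $p\in P_1\cap P_2$ we would have $\omega(e_1/p,e_2/p)=1/p^2$.

We want a subgroup of $H$ with projection $A$ and center $C$. The set $A\times C$ is not closed, since $(e_1,0)(e_2,0)=(e_1+e_2,\frac12)$. The set
\[
G^+=A\times\tfrac12C
\]
is a subgroup, because $\frac12\omega(A,A)\subseteq\frac12C$, but its center $\frac12C$ is large enough to halve $\omega$. A parity condition cuts the center down. Define
\[
G=G(P_1,P_2,P_3)=\{(a,t)\in G^+:\ 2t\equiv a_1a_2 \bmod 2\mathbb{Z}_{(2)}\}.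
\]

\begin{lemma}\label{lem:G}
The set $G$ is a subgroup of $G^+$ with projection $A$ and center $\{(0,t):t\in C\}\cong C$. It is torsion-free, nilpotent of class $2$ and of Hirsch length $3$, with commutator form $\omega\colon A\times A\to C$.
\end{lemma}

\begin{proof}
Let $(a,t),(b,u)\in G$. Modulo $2\mathbb{Z}_{(2)}$ signs do not matter, so
\[
2t+2u+\omega(a,b)\equiv a_1a_2+b_1b_2+a_1b_2+a_2b_1=(a_1+b_1)(a_2+b_2)
\]
and $-2t\equiv 2t\equiv(-a_1)(-a_2)$. Thus $G$ is closed under products and inverses. For $a\in A$ the product $a_1a_2$ is congruent to $0$ or $1$, so $(a,0)$ or $(a,\frac12)$ lies in $G$, and the projection of $G$ is $A$. An element $(0,t)$ lies in $G$ if and only if $2t\in C\cap2\mathbb{Z}_{(2)}$, which by \eqref{eq:even} means $t\in C$. Now apply Lemma~\ref{lem:sub}.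
\end{proof}

\begin{example}\label{ex:small}
For $P=\emptyset$ the map $(a,t)\mapsto(x,y,z)=(a_1,a_2,t+\frac12a_1a_2)$ is a bijection from $G$ onto $\mathbb{Z}^3$ that carries the product to $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$. So $G(\emptyset,\emptyset,\emptyset)$ is the integral Heisenberg group, and $f(a,b)=a_1b_2$ splits $\omega$.

Now take $P_1=\{3\}$, $P_2=\{5\}$, $P_3=\{7\}$, and try
\[
f(a,b)=\alpha a_1b_1+\beta a_1b_2+\gamma a_2b_1+\delta a_2b_2
\]
with integer coefficients. It splits $\omega$ when $\beta-\gamma=1$, and by \eqref{eq:test} it takes values in $C$ when $3\mid\alpha$, $5\mid\delta$ and $7\mid\alpha+\beta+\gamma+\delta$. The Heisenberg choice $\beta=1$, $\alpha=\gamma=\delta=0$ fails, since it takes the value $\frac1{49}$ at the pair $\bigl(\frac{e_1+e_2}7,\frac{e_1+e_2}7\bigr)$. The choice $\beta=4$, $\gamma=3$, $\alpha=\delta=0$ works. If $11$ is added to $P_3$, take $\beta=39$, $\gamma=38$. In general, with $\alpha=\delta=0$ the odd number $\beta+\gamma=2\beta-1$ must be divisible by every prime of $P_3$, that is, $\beta$ must imitate $\frac12$ modulo each of them. For finite $P_3$ an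 integer does this; for infinite $P_3$ only $\beta=\frac12$ does. One could still escape by changing $\alpha$ or $\delta$, and infinite sets $P_1$ and $P_2$ close these exits.
\end{example}

\begin{theorem}\label{thm:family}
The group $G(P_1,P_2,P_3)$ is the adjoint group of a radical ring if and only if at least one of $P_1,P_2,P_3$ is finite.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:G} and Theorem~\ref{thm:criterion}, we must decide whether there is a symmetric biadditive $s\colon A\times A\to C$ with $s-\omega$ taking values in $2C$.

\emph{All $P_i$ infinite.} Suppose that $s$ exists. For $p\in P_1$,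
\[
s(e_1,e_1)=p^2\,s\bigl(\tfrac1pe_1,\tfrac1pe_1\bigr)\in p^2C,
\]
so $v_p(s(e_1,e_1))\ge2-1=1$. A nonzero rational has positive valuation at only finitely many primes, so $s(e_1,e_1)=0$. The same argument with $P_2$ and $P_3$ gives $s(e_2,e_2)=0$ and $s(e_1+e_2,e_1+e_2)=0$. By symmetry of $s$,
\[
2s(e_1,e_2)=s(e_1+e_2,e_1+e_2)-s(e_1,e_1)-s(e_2,e_2)=0,
\]
so $s(e_1,e_2)=0$. Then $1=\omega(e_1,e_2)-s(e_1,e_2)\in2C$, that is, $\frac12\in C$. This is false, because denominators in $C$ are odd.

\emph{Some $P_i$ finite.} We first reduce to the case that $P_3$ is finite. The linear map $\varphi$ of $\mathbb{Q}^2$ with $\varphi(e_1)=e_2$ and $\varphi(e_2)=-(e_1+e_2)$ has $\varphi(e_1+e_2)=-e_1$. It maps $\mathbb{Z}^2$ onto itself and preserves $\omega$, since $\omega(e_2,-e_1-e_2)=1$. It maps the group $A$ of the triple $(P_2,P_3,P_1)$ onto the group $A$ of the triple $(P_1,P_2,P_3)$, generator to generator up to sign, and $C$ is the same for both triples. So the existence of $s$ is unaffected by cyclic permutations of the triple, and we may assume that $P_3$ is finite.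

Let $N=\prod_{p\in P_3}p$, an odd integer, and put $s(a,b)=N(a_1b_2+a_2b_1)$. We apply \eqref{eq:test}. We have $s(e_1,e_1)=s(e_2,e_2)=0$, and for $p\in P_3$ we have $s(e_1+e_2,e_1+e_2)/p^2=2N/p^2=2(N/p)/p\in C$. So $s(A,A)\subseteq C$. Finally,
\[
s(a,b)-\omega(a,b)=(N-1)a_1b_2+(N+1)a_2b_1
\]
lies in $2\mathbb{Z}_{(2)}$ because $N$ is odd, and it lies in $C$, hence in $2C$ by \eqref{eq:even}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
If $P_1,P_2,P_3$ are all infinite, then $G(P_1,P_2,P_3)$ is a counterexample of Hirsch length $3$, by Lemma~\ref{lem:G} and Theorem~\ref{thm:family}.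

To count counterexamples we compare centers. We use a standard fact: every homomorphism $\psi$ between nonzero subgroups $B,B'$ of $\mathbb{Q}$ is multiplication by a unique rational. (Fix $0\ne x_0\in B$; if $nx=mx_0$, then $n\psi(x)=m\psi(x_0)$, so $\psi(x)=x\,\psi(x_0)/x_0$.) Write $C_P$ for $C$. If $C_P\cong C_{P'}$, then $C_{P'}=qC_P$ with $q\in\mathbb{Q}^*$. The minimum of $v_p$ on $C_P$ is $-1$ for $p\in P$ and $0$ otherwise, and multiplication by $q$ changes this minimum only if $v_p(q)\ne0$. So $P$ and $P'$ differ in only finitely many primes. There are $2^{\aleph_0}$ infinite sets of odd primes, and each differs finitely from only countably many others. Hence there are $2^{\aleph_0}$ infinite sets $P$ with the $C_P$ pairwise non-isomorphic. Splitting each into three infinite parts gives $2^{\aleph_0}$ counterexamples with pairwise non-isomorphic centers.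

Finally, let $\Gamma$ be any torsion-free group of class $2$, with commutator form $\omega_\Gamma$, and choose $a,b\in\Gamma/Z(\Gamma)$ with $\omega_\Gamma(a,b)\ne0$. Then $Z(\Gamma)$ is nonzero and torsion-free, so it has rank at least $1$. By the last sentence of Example~\ref{ex:order}, $a$ and $b$ are independent, so $\Gamma/Z(\Gamma)$ has rank at least $2$. The Hirsch length is at least $3$.
\end{proof}

\section{Commutative radical rings of finite rank}\label{sec:comm}

It remains to show that an arbitrary radical ring with adjoint group $G$ yields a splitting of $\omega$. Such a ring is not assumed nil, and its additive group has no evident relation to $G$. We begin with the center of the ring, a commutative radical ring whose adjoint group we know.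

The ring $2\mathbb{Z}_{(2)}$ is radical, since $1+2\mathbb{Z}_{(2)}$ is the group of units of $\mathbb{Z}_{(2)}$, and it is not nil. Its adjoint group has infinite rank: in Euclid's manner, the integers $3=1+2$, $7=1+2\cdot3$, $43=1+2\cdot3\cdot7,\dots$ are pairwise coprime, hence multiplicatively independent. The next lemma carries out this argument for any element that is not nilpotent, after passing to a quotient without zero divisors.

\begin{lemma}\label{lem:nil}
If $S$ is a commutative radical ring and $(S,\circ)$ has finite rank, then $S$ is nil.
\end{lemma}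

\begin{proof}
Suppose that $x\in S$ is not nilpotent.

\emph{Reduction to a domain.} The zero ideal is disjoint from $X=\{x^n:n\ge1\}$, so by Zorn's lemma there is an ideal $Q$ maximal among the ideals disjoint from $X$. We claim that $a,b\notin Q$ implies $ab\notin Q$. The ideals $Q+\mathbb{Z}a+Sa$ and $Q+\mathbb{Z}b+Sb$ properly contain $Q$, so they contain powers $x^m$ and $x^n$. If $ab\in Q$, the product of the two ideals lies in $Q$, and $x^{m+n}\in Q$, a contradiction.

Thus $D=S/Q$ is a commutative ring without zero divisors, and the image $y$ of $x$ is nonzero. The monoid $(D,\circ)$ is a quotient of the group $(S,\circ)$, so $D$ is radical and $(D,\circ)$ has finite rank. The fractions $d/d'$ with $d'\ne0$ form a field $K$, in which $D$ embeds by $d\mapsto dy/y$. The element $-1\in K$ is not in $D$, since $(-1)\circ d=-1\ne0$ for all $d$; hence $1\notin D$. The map $d\mapsto1+d$ is an injective homomorphism from $(D,\circ)$ to $K^*$.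

\emph{A substitute for $\mathbb{Z}$ and $2$.} We need a subring $U$ of $K$ containing $1$ and an element $w\in U$ with $wU\subseteq D$. There are three cases.
\begin{enumerate}
\item[(a)] $K$ has characteristic $\ell>0$ and $y$ is algebraic over $\mathbb{F}_\ell$. Then $y$ is a nonzero element of a finite field, so $y^n=1$ for some $n\ge1$, and $1\in D$. This case does not occur.
\item[(b)] $y$ is transcendental over the prime field. Let $k$ be the prime subring $\mathbb{Z}$ or $\mathbb{F}_\ell$ of $K$, let $U=k[y]$, a polynomial ring, and let $w=y$. Elements of $wU$ are integer combinations of $y,y^2,\dots$, so $wU\subseteq D$.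
\item[(c)] $K$ has characteristic $0$ and $y$ is algebraic over $\mathbb{Q}$. Clearing denominators in the minimal polynomial gives $a_ny^n+\dots+a_1y+a_0=0$ with $a_i\in\mathbb{Z}$, and $a_0\ne0$ because $y\ne0$. Then $a_0=-\sum_{i\ge1}a_iy^i\in D$. Let $U=\mathbb{Z}$ and $w=|a_0|\ge1$; again $wU\subseteq D$.
\end{enumerate}

\emph{Independent elements.} In cases (b) and (c) put $u_1=1+w$ and $u_{i+1}=1+wu_1\cdots u_i$. Then $u_i-1\in wU\subseteq D$. No $u_i$ is a unit of $U$: it has positive degree in case (b) and is an integer $\ge2$ in case (c). For $i<j$ we have $u_j\equiv1$ modulo $u_iU$, so $u_i$ and $u_j$ are comaximal, meaning $u_iU+u_jU=U$. A nontrivial multiplicative relation among the $u_i$ can be written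
\[
\prod_{i\in I}u_i^{\alpha_i}=\prod_{j\in J}u_j^{\beta_j}
\]
with $I,J$ finite and disjoint, all exponents positive and $I\ne\emptyset$. Fix $i\in I$. Each $u_j$ with $j\in J$ is invertible modulo $u_iU$, hence so is the right-hand side; but the right-hand side is $0$ modulo $u_iU$. So $u_iU=U$, a contradiction. The $u_i$ are therefore independent in $K^*$, and the elements $u_i-1$ are independent in $(D,\circ)$, contradicting finite rank.
\end{proof}

In rank one without torsion, much more is true. The next statement is the commutative shadow of Theorem~\ref{thm:criterion}; it says, for instance, that the only radical ring with infinite cyclic adjoint group is $\mathbb{Z}$ with zero multiplication.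

\begin{proposition}\label{prop:square}
Let $S$ be a commutative radical ring with $(S,\circ)$ torsion-free of rank $1$. Then $S^2=0$. In particular $\circ$ and $+$ coincide on $S$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:nil}, $S$ is nil.

\emph{The group $(S,+)$ is torsion-free.} Otherwise there are a prime $p$ and $z\ne0$ with $pz=0$. The binomial coefficients $\binom pi$ with $0<i<p$ are divisible by $p$, so $(1+z)^p=1+z^p$. As $pz^p=0$, we may iterate: $(1+z)^{p^j}=1+z^{p^j}$, which is $1$ for large $j$. So $z$ has finite order in $(S,\circ)$, and $z=0$, a contradiction.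

\emph{Squares vanish.} Let $z\ne0$, let $k$ be maximal with $z^k\ne0$, and suppose $k\ge2$. The bottom and top powers $z$ and $z^k$ are dependent in $(S,\circ)$, since the rank is $1$: there are integers $(m,n)\ne(0,0)$ with $(1+z)^m=(1+z^k)^n$. Because $(1+z)^{-1}=1-z+z^2-\dots\pm z^k$, for every integer $m$ we have $(1+z)^m=1+mz+z^2g(z)$ with $g$ an integer polynomial; and $(1+z^k)^n=1+nz^k$, since $(z^k)^2=0$. Thus
\[
mz+z^2g(z)=nz^k .
\]
Multiplying by $z^{k-1}$ gives $mz^k=nz^{2k-1}=0$, as $2k-1\ge k+1$. Since $(S,+)$ is torsion-free, $m=0$. Then $1+nz^k=(1+z)^0=1$, so $n=0$ as well, a contradiction. Hence $z^2=0$ for all $z\in S$.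

\emph{Products vanish.} For $z,w\in S$ we have $2zw=(z+w)^2-z^2-w^2=0$, so $zw=0$.
\end{proof}

\section{From the center to the whole ring}\label{sec:rigid}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
We have (iii)$\Leftrightarrow$(iv) by Lemma~\ref{lem:sym}, (iii)$\Rightarrow$(ii) by Proposition~\ref{prop:ring}, and (ii)$\Rightarrow$(i) because nilpotent rings are radical. It remains to prove (i)$\Rightarrow$(iii) and the final assertion.

Let $R$ be a radical ring with $(R,\circ)=G$, and write $[a,b]=ab-ba$. Since $a\circ b-b\circ a=[a,b]$, the set $Z=Z(G)$ is the center of the ring $R$. It is a subring and a subgroup of $(R,\circ)$, so it is a commutative radical ring whose adjoint group is torsion-free of rank $1$. By Proposition~\ref{prop:square},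
\[
Z^2=0,\qquad (Z,+)=(Z,\circ),
\]
and we may identify $(Z,+)$ with a nonzero subgroup of $\mathbb{Q}$.

We want to set $f(\bar a,\bar b)=ab$. This needs $R^2\subseteq Z$ for the values, and $RZ=0$ for the product to depend only on cosets of $Z$. The link between group and ring is the following identity. Let $a,b\in R$ and let $c=\omega(\bar a,\bar b)$ be their commutator in $G$. Then $(1+a)(1+b)=(1+b)(1+a)(1+c)$, and subtracting $(1+b)(1+a)$ gives
\begin{equation}\label{eq:link}
[a,b]=(1+b)(1+a)\,c,\qquad c\in Z .
\end{equation}
This is the only place where the class of $G$ enters.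

\emph{Step 1: $Z$ is an ideal containing all $[a,b]$.} The center of a ring need not be an ideal. Here, for $z\in Z$ and $a,b\in R$, formula \eqref{eq:link} gives
\[
[az,b]=[a,b]z=(1+b)(1+a)\,cz=0,
\]
because $cz\in Z^2=0$. So $az\in Z$, and $RZ=ZR\subseteq Z$. Then \eqref{eq:link} shows $[a,b]=c+(b\circ a)c\in Z$.

\emph{Step 2: $R$ acts on $Z$ through a character.} For $a\in R$ the map $z\mapsto az$ is an endomorphism of the subgroup $Z$ of $\mathbb{Q}$, so it is multiplication by a unique rational $\lambda(a)$, as recalled in the proof of Theorem~\ref{thm:answer}. From $(a+b)z=az+bz$ and $(ab)z=a(bz)$ we see that $\lambda\colon R\to\mathbb{Q}$ is a ring homomorphism. Also $\lambda(Z)=0$, because $Z^2=0$.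

\emph{Step 3: $RZ=0$.} We must show $\lambda=0$. Radicality alone does not give this, since $\mathbb{Q}$ has radical subrings such as $2\mathbb{Z}_{(2)}$. Lemma~\ref{lem:nil} applies to $\lambda(R)$, whose adjoint group is a quotient of $A$, only when $A$ has finite rank. Instead we compare two rules for $a^2$: the homomorphism gives $\lambda(a^2)=\lambda(a)^2$, while commutators obey a product rule with a factor $2$. As $[a,b]$ is central,
\[
[a^2,b]=a[a,b]+[a,b]a=2a[a,b]=2\lambda(a)[a,b].
\]
Write $\lambda(a)=m/n$ with integers $m$ and $n\ne0$. Then $[na^2-2ma,\,b]=0$ for all $b\in R$, so $na^2-2ma\in Z$. Applying $\lambda$, which vanishes on $Z$, we get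
\[
0=n\cdot\frac{m^2}{n^2}-2m\cdot\frac mn=-\frac{m^2}{n}.
\]
So $m=0$, and $RZ=ZR=0$.

\emph{Step 4: $R^2\subseteq Z$ and $R^3=0$.} For $a,b,d\in R$ we have $[ab,d]=a[b,d]+[a,d]b$, and both terms vanish by Steps 1 and 3. So $ab\in Z$, and $R^3\subseteq RZ=0$. This proves the final assertion of the theorem.

\emph{Step 5: the splitting.} For $z\in Z$ we have $a\circ z=a+z$, so the cosets of $Z$ in $(R,\circ)$ and in $(R,+)$ are the same sets. Moreover $a\circ b=a+b+ab\equiv a+b$ modulo $Z$. Thus the additive group $R/Z$ is the group $A$. Since $(a+z)(b+z')=ab$ for $z,z'\in Z$, the formula $f(\bar a,\bar b)=ab$ gives a well-defined biadditive map $A\times A\to Z$. By \eqref{eq:link} and Step 3, $[a,b]=c$, that is, $f(\bar a,\bar b)-f(\bar b,\bar a)=\omega(\bar a,\bar b)$.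
\end{proof}

\begin{remark}\label{rem:hyp}
The final assertion of Theorem~\ref{thm:criterion} needs each hypothesis on $G$. Let $E$ be the ring with $\mathbb{Z}$-basis $a,b,x,y$ in which $ab=x^2=y$ and all other products of basis elements are zero. Then $E^3=0$, the adjoint group has class $2$, and $Z(E)=\mathbb{Z}x+\mathbb{Z}y$. The group $(Z(E),\circ)$ maps onto $\mathbb{Z}$ by the coefficient of $x$, with kernel $\mathbb{Z}y$, so it is torsion-free of rank $2$; and $E\,Z(E)\ni x^2\ne0$. For a prime $p$, the direct product of $E/pE$ with the zero ring on $\mathbb{Z}$ has center of rank $1$ with torsion, and again $x^2\ne0$. The ring of strictly upper triangular $4\times4$ integer matrices has center $\mathbb{Z}e_{14}$, torsion-free of rank $1$, and $e_{12}e_{23}e_{34}=e_{14}\ne0$; so the hypothesis on the class cannot be dropped.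
\end{remark}

\section{Square roots and subgroups of index two}\label{sec:index}

The counterexamples miss the hypothesis of Ault and Watters by the smallest possible amount, and they lie between two adjoint groups.

\begin{proposition}\label{prop:index}
Let $P_1,P_2,P_3$ be infinite and $G=G(P_1,P_2,P_3)$.
\begin{enumerate}
\item[(a)] $[G,G]=Z(G)\cong C$. Square roots in $G$ are unique when they exist, and the elements of $[G,G]$ that have a square root in $G$ form a subgroup of index $2$ in $[G,G]$.
\item[(b)] Let $G_0=\{(a,t)\in G: a_1\in2\mathbb{Z}_{(2)}\}$. Then $G_0<G<G^+$, each of index $2$ in the next, and both $G_0$ and $G^+$ are adjoint groups of radical rings.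
\end{enumerate}
Hence, even among torsion-free groups of class $2$ and Hirsch length $3$, the class of adjoint groups of radical rings is closed neither under passing to subgroups of index $2$ nor under extensions by a group of order $2$.
\end{proposition}

\begin{proof}
(a) The group $C$ is generated by $1$ and the $1/p$ with $p\in P$. Indeed, if $v=p_1\cdots p_r$ with distinct $p_i$, the integers $v/p_i$ have greatest common divisor $1$, and $\sum k_i\,v/p_i=1$ gives $1/v=\sum k_i/p_i$. These generators are values of $\omega$ on $A$: we have $1=\omega(e_1,e_2)$, and $\frac1p$ equals $\omega(\frac1pe_1,e_2)$, $\omega(e_1,\frac1pe_2)$ or $\omega(\frac1p(e_1+e_2),e_2)$ according as $p$ lies in $P_1$, $P_2$ or $P_3$. So $[G,G]=Z(G)$. By \eqref{eq:H}, $(a,u)^2=(2a,2u)$, which determines $(a,u)$. A square root of $(0,t)$ in $G$ has the form $(0,u)$ with $u\in C$, so it exists if and only if $t\in2C$. By \eqref{eq:even}, $2C$ is the kernel of the map $C\to\mathbb{Z}_{(2)}/2\mathbb{Z}_{(2)}$, which is onto a group of order $2$.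

(b) The subgroup $G_0$ is the kernel of the homomorphism $(a,t)\mapsto a_1+2\mathbb{Z}_{(2)}$ from $G$ onto a group of order $2$. For $(a,t)\in G^+$ exactly one of $(a,t)$ and $(a,t+\frac12)=(a,t)(0,\frac12)$ satisfies the parity condition, so $G$ has index $2$ in $G^+$.

The projection $A_0$ of $G_0$ contains $2e_1$ and $e_2$, so Lemma~\ref{lem:sub} applies to $G_0$ as well as to $G^+$. Both are torsion-free of class $2$ and Hirsch length $3$, their centers correspond to $C$ and $\frac12C$, and their commutator forms are restrictions of $\omega$. For $a,b\in A_0$ the value $a_1b_2-a_2b_1$ lies in $C\cap2\mathbb{Z}_{(2)}=2C$. On $A$ the values of $\omega$ lie in $C=2\cdot\frac12C$. In both cases $\omega$ takes values in twice the center, so $f=\frac12\omega$ splits it (Example~\ref{ex:half}), and Proposition~\ref{prop:ring} applies.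

For the last sentence, $G$ is not an adjoint group by Theorem~\ref{thm:family}, while it is a subgroup of index $2$ of $G^+$ and an extension of its normal subgroup $G_0$ by a group of order $2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CJO}
Ferran Cedo, Eric Jespers, Jan Okninski,
\emph{Braces and the Yang-Baxter equation},
arXiv:1205.3587 (2012).

\end{thebibliography}
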